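\title{Maximal minors of the Jacobian dual matrix of a linearly presented ideal}

\begin{abstract}
Let $I$ be an $\mathfrak m$-primary ideal of $k[x_1,\dots,x_n]$ generated by forms of degree $d$ whose syzygies are generated by linear ones, and let $W$ be the image of $\mathbb P^{n-1}$ under the map given by these forms. The $n\times n$ minors of the Jacobian dual matrix $\Theta$ of $I$ vanish on $W$, and we ask whether they generate the ideal of $W$ in degrees at least $n$. We prove that they do if $\operatorname{char}k=0$ or $\operatorname{char}k\ge n$; under the same hypothesis $I^{n-1}=\mathfrak m^{(n-1)d}$ and $\operatorname{reg}I(W)\le n$. In characteristic $2$ we give an ideal generated by eight cubics in three variables for which they do not.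
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field, $S=k[x_1,\dots,x_n]$, and $\mathfrak m=(x_1,\dots,x_n)$. Let $I=(f_1,\dots,f_r)$ be an $\mathfrak m$-primary ideal generated by forms of one degree $d$, and assume that $I$ is \emph{linearly presented}: there is an exact sequence
\[
S^N\xrightarrow{\;M\;}S^r\xrightarrow{(f_1,\dots,f_r)}I\to0
\]
in which all entries of the $r\times N$ matrix $M$ are linear forms. The $f_j$ have no common zero, so they define a morphism $\Phi\colon\mathbb P^{n-1}\to\mathbb P^{r-1}$. Let $W$ be its image, let $B=k[T_1,\dots,T_r]$ with the standard grading, and let $I(W)\subseteq B$ be the ideal of $W$, that is, the kernel of the $k$-algebra map $B\to S$, $T_j\mapsto f_j$. We want to read the equations of $W$ from the matrix $M$.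

The entries of the row $[T_1\ \cdots\ T_r]\cdot M$ are bilinear in the $T_j$ and the $x_i$. Collecting them with respect to the $x_i$ gives the \emph{Jacobian dual matrix} $\Theta$, the $n\times N$ matrix of linear forms in $B$ determined by
\begin{equation}\label{eq:dual}
[T_1\ \cdots\ T_r]\cdot M=[x_1\ \cdots\ x_n]\cdot\Theta .
\end{equation}
Let $I_n(\Theta)\subseteq B$ be the ideal of its $n\times n$ minors. Since $M$ has no nonzero constant entries, the $f_j$ are linearly independent, and we may identify $B_1$ with $I_d$. A column $(a_1,\dots,a_n)$ of $\Theta$ is then a relation $\sum_ix_ia_i=0$ with $a_i\in I_d$, and the columns span the space of all such relations, because the columns of $M$ span the syzygies of degree $d+1$. So $I_n(\Theta)$ does not depend on the choice of $M$.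

The minors are equations of $W$. Let $\Theta'$ be an $n\times n$ submatrix of $\Theta$. Multiplying $[x_1\ \cdots\ x_n]\cdot\Theta'$ by the adjugate of $\Theta'$ shows that $x_i\det\Theta'$ lies in the ideal generated by the entries of \eqref{eq:dual}. These entries vanish under $T_j\mapsto f_j$, so $\det\Theta'\in I(W)$. Writing $J_{\ge n}=\bigoplus_{j\ge n}J_j$ for a graded ideal $J$, we obtain, over every field,
\begin{equation}\label{eq:incl}
I_n(\Theta)\subseteq I(W)_{\ge n}.
\end{equation}
Conversely, the minors cut out $W$ as a set. Over an algebraic closure of $k$, the matrix $\Theta(\tau)$ has rank less than $n$ at a point $\tau\in\mathbb P^{r-1}$ exactly when $\tau\cdot M(\xi)=\xi\cdot\Theta(\tau)=0$ for some $\xi\in\mathbb P^{n-1}$. At $\xi$ the ideal $I$ is the unit ideal, so the cokernel of $M(\xi)$ is one-dimensional, and $\tau\cdot M(\xi)=0$ means $\tau=\Phi(\xi)$. It is known that, more precisely, the saturation of $I_n(\Theta)$ with respect to $(T_1,\dots,T_r)$ is $I(W)$; we do not use this.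

Since $I_n(\Theta)$ is generated in degree $n$, it cannot contain equations of lower degree, such as the quadrics that vanish on $W$ for $I=\mathfrak m^2$ and $n=3$. The best one can hope for is equality in \eqref{eq:incl}, and this is the problem that we take from Chardin and Nemati \cite{CN}:
\begin{quote}
\emph{Is $I_n(\Theta)=I(W)_{\ge n}$ for every linearly presented $\mathfrak m$-primary ideal $I$?}
\end{quote}
The simplest cases suggest a positive answer. If $I=\mathfrak m$, then $I(W)=0$ and both sides vanish. If $n=2$ and $I=\mathfrak m^d$ has generators $f_j=x_1^{d-j}x_2^{\,j}$, $0\le j\le d$, then $\Theta$ has columns $(-T_j,T_{j-1})$, and its $2\times2$ minors are the familiar generators of the ideal of the rational normal curve. The full answer depends on the characteristic.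

\begin{theorem}\label{thm:main}
Let $I$ be a linearly presented $\mathfrak m$-primary ideal generated in degree $d$, and assume that $(n-1)!\ne0$ in $k$, that is, $\operatorname{char}k=0$ or $\operatorname{char}k\ge n$. Then:
\begin{itemize}
\item[(1)] $I_n(\Theta)=I(W)_{\ge n}$;
\item[(2)] $I^{n-1}=\mathfrak m^{(n-1)d}$, and for $n\ge3$ also $\mathfrak m^{(n-1)d-1}\subseteq I^{n-2}$;
\item[(3)] for $n\ge2$, $\operatorname{reg}I(W)\le n$.
\end{itemize}
\end{theorem}

Here $\operatorname{reg}$ is the Castelnuovo--Mumford regularity, recalled in Section~\ref{sec:proof}.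

\begin{theorem}\label{thm:char2}
Let $\operatorname{char}k=2$, let $S=k[x,y,z]$, and let $I$ be generated by
\[
x^3,\quad y^3,\quad z^3,\quad xy^2,\quad yz^2,\quad zx^2,\quad x^2y+y^2z,\quad y^2z+z^2x .
\]
Then $I$ is $\mathfrak m$-primary and linearly presented, and $I_3(\Theta)_3\subsetneq I(W)_3$.
\end{theorem}

\begin{corollary}\label{cor:small}
For $n\le2$ the equality $I_n(\Theta)=I(W)_{\ge n}$ holds over every field. For $n=3$ it holds for all linearly presented $\mathfrak m$-primary ideals over $k$ if and only if $\operatorname{char}k\ne2$.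
\end{corollary}

\begin{proof}
For $n\le2$ we have $(n-1)!=1$. For $n=3$ the condition $(n-1)!\ne0$ means $\operatorname{char}k\ne2$, and Theorem~\ref{thm:char2} covers every field of characteristic $2$.
\end{proof}

Thus the question has a negative answer over arbitrary fields. We do not determine what happens for $n\ge4$ and $0<\operatorname{char}k<n$.

The proof of Theorem~\ref{thm:main} takes place on $\mathbb P^{n-1}$. From $M$ we build complexes $Q_t$ of vector bundles (Section~\ref{sec:strands}) whose hypercohomology measures both the failure of $I^t$ to be a power of $\mathfrak m$ and the quotient $I(W)_n/I_n(\Theta)_n$ (Section~\ref{sec:dictionary}). Two devices make this hypercohomology vanish: a contraction that lowers $t$ (Section~\ref{sec:contraction}), and the symmetric powers of a resolution of the structure sheaf with controlled twists (Sections~\ref{sec:resolution} and~\ref{sec:vanishing}). Both divide by integers less than $n$. Section~\ref{sec:three} shows the idea for $n=3$, and Section~\ref{sec:char2}, which can be read directly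 after this introduction, proves Theorem~\ref{thm:char2}.

\section{Koszul strands on projective space}\label{sec:strands}

If $n=1$, then $r=1$, $I=(x_1^d)$, $M=0$, $\Theta=0$ and $I(W)=0$, so Theorem~\ref{thm:main} holds. From now on $n\ge2$, $X=\mathbb P^{n-1}$ and $\mathcal O=\mathcal O_X$. The field $k$ is arbitrary unless a hypothesis is stated.

\subsection*{Cohomological facts}
A sheaf $\mathcal E$ placed in degree $-q$ is written $\mathcal E[q]$. For a bounded complex $C$ of coherent sheaves, $\mathcal H^p(C)$ are its cohomology sheaves and $\mathbb H^i(C)$ is its hypercohomology on $X$, so that $\mathbb H^i(\mathcal E[q])=H^{i+q}(\mathcal E)$. We use the following facts.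
\begin{itemize}
\item[(F1)] $H^s(\mathcal O(a))=0$ unless $s=0$ and $a\ge0$, or $s=n-1$ and $a\le-n$. Moreover $H^0(\mathcal O(a))=S_a$, $H^{n-1}(\mathcal O(-n))\cong k$, and $H^s(\mathcal E)=0$ for $\mathcal E$ coherent and $s\ge n$.
\item[(F2)] A quasi-isomorphism induces isomorphisms on $\mathbb H^i$, and a short exact sequence of complexes gives a natural long exact sequence.
\item[(F3)] If $C$ has a finite filtration by subcomplexes and $\mathbb H^i$ of every graded piece vanishes, then $\mathbb H^i(C)=0$. Filtering by the subcomplexes $C^{\ge p}$ shows that $\mathbb H^i(C)=0$ if $H^{i+q}(C^{-q})=0$ for all $q$. In particular $\mathbb H^i(C)=0$ for $i\ge n$ if $C$ lives in degrees $\le0$.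
\end{itemize}

\subsection*{The complexes $C_t$ and $Q_t$}
Let $G=B_1$, with basis $T_1,\dots,T_r$, and $F=k^N$, with basis $e_1,\dots,e_N$. Put $\mathcal G=G\otimes\mathcal O(-d)$ and $\mathcal F=F\otimes\mathcal O(-d-1)$, and define $\phi\colon\mathcal F\to\mathcal G$ and $\pi\colon\mathcal G\to\mathcal O$ by
\begin{equation}\label{eq:phi}
\phi(e_l)=\sum_jM_{jl}T_j=\sum_ix_i\Theta_{il},\qquad\pi(T_j)=f_j .
\end{equation}
Since $I$ is $\mathfrak m$-primary, the presentation of $I$ sheafifies to an exact sequence $\mathcal F\to\mathcal G\to\mathcal O\to0$. The kernel of a surjection of vector bundles is a vector bundle, so $\mathcal R=\ker\pi$ and $\mathcal Z=\ker\phi=\ker(\mathcal F\to\mathcal R)$ are vector bundles.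

The map $\operatorname{Sym}^t\pi\colon\operatorname{Sym}^t\mathcal G=B_t\otimes\mathcal O(-td)\to\mathcal O$ sends a monomial in the $T_j$ to the same monomial in the $f_j$. After twisting by $m$ and taking global sections it becomes $B_t\otimes S_{m-td}\to S_m$, with image $(I^t)_m$, and for $m=td$ with kernel $I(W)_t$. Both parts of our problem concern this map, so we try to resolve it by bundles whose twists we know. The natural candidate is the \emph{Koszul strand} $C_t$, $t\ge0$, with terms
\begin{equation}\label{eq:Ct}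
C_t^{-q}=\Lambda^q\mathcal F\otimes\operatorname{Sym}^{t-q}\mathcal G=\Lambda^qF\otimes B_{t-q}\otimes\mathcal O(-td-q),\qquad0\le q\le t,
\end{equation}
and differential $\partial(v_1\wedge\dots\wedge v_q\otimes b)=\sum_j(-1)^{j-1}v_1\wedge\dots\widehat{v_j}\dots\wedge v_q\otimes\phi(v_j)b$. Linear presentation is visible in \eqref{eq:Ct}: the twist drops by exactly one at each step. Since $\pi\phi=0$, the map $\operatorname{Sym}^t\pi$ is a surjection of complexes $C_t\to\mathcal O$. Let $Q_t$ be its kernel:
\begin{equation}\label{eq:Qt}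
0\to Q_t\to C_t\to\mathcal O\to0 .
\end{equation}
The strand is not a resolution of $\mathcal O$, and $Q_t$ records the defect.

\begin{lemma}\label{lem:local}
For $0\le q\le t$ there is an isomorphism $\Lambda^q\mathcal Z\cong\mathcal H^{-q}(C_t)$, given locally by $\omega\mapsto[\omega\otimes g_0^{t-q}]$ for any local section $g_0$ of $\mathcal G$ with $\pi(g_0)=1$. Moreover $\mathcal H^0(Q_t)=0$ and $\mathcal H^{-q}(Q_t)=\mathcal H^{-q}(C_t)$ for $q\ge1$.
\end{lemma}

\begin{proof}
On a small affine open set, surjections onto vector bundles split, so $\mathcal G=\mathcal Og_0\oplus\mathcal R$ and $\mathcal F=\mathcal Z\oplus\mathcal R'$ with $\phi\colon\mathcal R'\cong\mathcal R$, and $\mathcal R$ is free with a basis $y_1,\dots,y_{r-1}$. Then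
\[
\bigoplus_tC_t=\Lambda\mathcal Z\otimes\mathcal O[g_0]\otimes\bigl(\Lambda\mathcal R'\otimes\operatorname{Sym}\mathcal R\bigr),
\]
and $\partial$ acts only on the last factor. That factor is the Koszul complex of the regular sequence $y_1,\dots,y_{r-1}$ in $\mathcal O[y_1,\dots,y_{r-1}]$, whose only cohomology is $\mathcal O\cdot1$, in every characteristic. Hence the cohomology of $\bigoplus_tC_t$ is $\Lambda\mathcal Z\otimes\mathcal O[g_0]$, which is the local statement. If $g_0'$ is another choice, then $g_0-g_0'=\phi(v)$ for a local section $v$, so $g_0^{t-q}-g_0'^{\,t-q}=\phi(v)b$ for some $b$, and $\omega\otimes\phi(v)b=\pm\partial(\omega\wedge v\otimes b)$. So the local isomorphisms glue. Finally $\mathcal H^0(C_t)\to\mathcal O$ sends $[g_0^t]$ to $1$ and is an isomorphism; the last claim follows from \eqref{eq:Qt}.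
\end{proof}

\section{Three variables by hand}\label{sec:three}

Let $n=3$ and let $k$ be any field. We prove $\mathfrak m^{2d-1}\subseteq I$ and $I^2=\mathfrak m^{2d}$ with ordinary cohomology on $\mathbb P^2$. By Lemma~\ref{lem:local} the bundle $\mathcal Z$ is the obstacle, and the presentation says nothing about it directly. The first observation is that the generators $f_j$ themselves produce enough sections of a twist of $\mathcal Z$.

The Koszul relation $f_jT_l-f_lT_j$ is a syzygy of degree $2d$, so it is the image under $M$ of an element $\sigma(T_j\otimes T_l)$ of degree $2d$ in $F\otimes S(-d-1)$. This defines $\sigma\colon G\otimes\mathcal G(-d)\to\mathcal F$ with $\phi\sigma(T_j\otimes g)=f_jg-\pi(g)T_j$. Consider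
\[
\delta\colon G\otimes\mathcal F(-d)\to\mathcal F,\qquad T_j\otimes v\mapsto f_jv-\sigma(T_j\otimes\phi(v)).
\]
Then $\phi\delta(T_j\otimes v)=\pi\phi(v)T_j=0$, so the image of $\delta$ lies in $\mathcal Z$. For $v$ in $\mathcal Z$ we have $\delta(T_j\otimes v)=f_jv$, and the $f_j$ generate the unit ideal locally, so the image is all of $\mathcal Z$. Thus $\mathcal Z$ is a quotient of a sum of copies of $\mathcal O(-2d-1)$. On $\mathbb P^2$ the functor $H^2$ is right exact, so (F1) gives
\begin{equation}\label{eq:Z}
H^2(\mathcal Z(m))=0\qquad\text{for }m\ge2d-1 .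
\end{equation}

From $0\to\mathcal R\to\mathcal G\to\mathcal O\to0$ we get $H^1(\mathcal R(m))=(S/I)_m$, and from $0\to\mathcal Z\to\mathcal F\to\mathcal R\to0$ an injection $H^1(\mathcal R(m))\hookrightarrow H^2(\mathcal Z(m))$. So \eqref{eq:Z} gives $\mathfrak m^{2d-1}\subseteq I$.

For the square, twist $Q_2$ by $2d$:
\[
\Lambda^2F\otimes\mathcal O(-2)\to F\otimes G\otimes\mathcal O(-1)\to\mathcal K,\qquad\mathcal K=\ker\bigl(B_2\otimes\mathcal O\to\mathcal O(2d)\bigr).
\]
We have $S_{2d}/(I^2)_{2d}=H^1(\mathcal K)$. Let $\mathcal Y$ be the kernel of the second map and $\mathcal E$ the image of the first. By Lemma~\ref{lem:local} the second map is onto and $\mathcal Y/\mathcal E\cong\mathcal Z(2d)$. Since $H^1(\mathcal O(-1))=0$, the group $H^1(\mathcal K)$ embeds in $H^2(\mathcal Y)$. Now $H^2(\mathcal E)$ is a quotient of $\Lambda^2F\otimes H^2(\mathcal O(-2))=0$, and $H^2(\mathcal Z(2d))=0$ by \eqref{eq:Z}. Hence $H^2(\mathcal Y)=0$ and $I^2=\mathfrak m^{2d}$.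

Two things made this work: the terms of the strand have mild twists because $M$ is linear, and the defect $\mathcal Z$ is covered by a bundle whose twist is governed by $d$ alone.

\section{What the strands measure}\label{sec:dictionary}

The next proposition translates parts (1) and (2) of Theorem~\ref{thm:main} into vanishing statements. It holds over every field. For a complex $C$ in degrees $\le0$ we use the sequence $0\to C^0\to C\to C^{\le-1}\to0$, where $C^0$ is the term of degree $0$, viewed as a subcomplex.

\begin{proposition}\label{prop:dictionary}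
\begin{itemize}
\item[(a)] Let $1\le t\le n-1$ and $m\ge td$. If $\mathbb H^1(Q_t(m))=0$, then $(I^t)_m=S_m$.
\item[(b)] $I(W)_n/I_n(\Theta)_n\cong\mathbb H^0(Q_n(nd))$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:Qt}, the map $\mathbb H^0(C_t(m))\to S_m$ is onto. We claim that $H^0(C_t^0(m))\to\mathbb H^0(C_t(m))$ is onto as well; then $B_t\otimes S_{m-td}\to S_m$ is onto, and its image is $(I^t)_m$. The cokernel embeds in $\mathbb H^0(C_t^{\le-1}(m))$, so by (F3) it suffices that $H^q(C_t^{-q}(m))=0$ for $1\le q\le t$. By (F1) only $q=n-1$ needs attention, and it occurs only for $t=n-1$. Then $C_t^{-q}(m)$ is a sum of copies of $\mathcal O(m-td-(n-1))$, and $m-td-(n-1)>-n$.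

(b) Let $C=C_n(nd)$, so $C^{-q}=\Lambda^qF\otimes B_{n-q}\otimes\mathcal O(-q)$. The sheaves $\mathcal O(-1),\dots,\mathcal O(-n+1)$ have no cohomology, so the projection $C^{\le-1}\to C^{-n}[n]$ induces isomorphisms $\mathbb H^i(C^{\le-1})\cong\Lambda^nF\otimes H^{i+n}(\mathcal O(-n))$. The long exact sequence becomes
\begin{equation}\label{eq:rho}
\Lambda^nF\otimes H^{n-1}(\mathcal O(-n))\xrightarrow{\;\rho\;}B_n\to\mathbb H^0(C)\to0 .
\end{equation}

To compute $\rho$ we compare $C$ with a complex of the same shape whose hypercohomology is known. Let $K$ be the Koszul complex of $x_1,\dots,x_n$ on $X$, with $K^{-q}=\Lambda^qk^n\otimes\mathcal O(-q)$, basis $\xi_1,\dots,\xi_n$ of $k^n$, and $\partial\xi_i=x_i$. It is exact, so $\mathbb H^i(K)=0$ for all $i$, and the map $\rho_K\colon\Lambda^nk^n\otimes H^{n-1}(\mathcal O(-n))\to H^0(\mathcal O)=k$ constructed in the same way is an isomorphism. Put $\theta(e_l)=\sum_i\Theta_{il}\xi_i\in B_1\otimes k^n$ and define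
\[
\Psi\colon C\to B_n\otimes K,\qquad e_{l_1}\wedge\dots\wedge e_{l_q}\otimes b\mapsto b\,\theta(e_{l_1})\wedge\dots\wedge\theta(e_{l_q}).
\]
Both differentials are $B$-linear derivations, and $\partial\theta(e_l)=\sum_ix_i\Theta_{il}=\phi(e_l)$ by \eqref{eq:phi}, so $\Psi$ is a map of complexes. In degree $0$ it is the identity of $B_n\otimes\mathcal O$. In degree $-n$ it sends $e_{l_1}\wedge\dots\wedge e_{l_n}$ to $\Delta\,\xi_1\wedge\dots\wedge\xi_n$, where $\Delta$ is the minor of $\Theta$ on the columns $l_1,\dots,l_n$. By naturality, for $0\ne\eta\in H^{n-1}(\mathcal O(-n))$,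
\[
\rho(e_{l_1}\wedge\dots\wedge e_{l_n}\otimes\eta)=\rho_K(\xi_1\wedge\dots\wedge\xi_n\otimes\eta)\,\Delta,
\]
a nonzero scalar multiple of $\Delta$. So the image of $\rho$ is $I_n(\Theta)_n$, and \eqref{eq:rho} gives $\mathbb H^0(C)=B_n/I_n(\Theta)_n$. By \eqref{eq:Qt} and $\mathbb H^{-1}(\mathcal O(nd))=0$, the group $\mathbb H^0(Q_n(nd))$ is the kernel of $B_n/I_n(\Theta)_n\to S_{nd}$, $T_j\mapsto f_j$, which is $I(W)_n/I_n(\Theta)_n$.
\end{proof}

One could try to prove the vanishing as in Section~\ref{sec:three}, one cohomology sheaf at a time. This already stalls for (b) with $n=3$. The sheaf $\mathcal H^{-2}(Q_3(3d))=\Lambda^2\mathcal Z(3d)$ contributes $H^2(\Lambda^2\mathcal Z(3d))$, and the cover of $\Lambda^2\mathcal Z(3d)$ induced by $\delta$ consists of copies of $\mathcal O(-d-2)$, whose $H^2$ is not zero. The sheaves $\Lambda^q\mathcal Z$ have to be treated together with the complex that connects them.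

\section{Contraction with $\pi$}\label{sec:contraction}

By Lemma~\ref{lem:local}, the complexes $C_t$ and $C_{t-1}$ have the same cohomology sheaves except for $\Lambda^t\mathcal Z$. There is a map of complexes that realizes this, up to integer factors. Let $D$ be the derivation of $\operatorname{Sym}\mathcal G$ extending $\pi$, so $D(g_1\cdots g_b)=\sum_j\pi(g_j)\prod_{l\ne j}g_l$, and let it act on the second factor of \eqref{eq:Ct}. Since $D(\phi(v)b)=\phi(v)D(b)$, this is a map of complexes $D\colon C_t\to C_{t-1}$. Since $\operatorname{Sym}^{t-1}\pi\circ D=t\operatorname{Sym}^t\pi$, it maps $Q_t$ to $Q_{t-1}$.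

\begin{lemma}\label{lem:D}
Let $t\ge1$, $i+t\ge n$ and $m\in\mathbb Z$.
\begin{itemize}
\item[(a)] If $t!\ne0$ in $k$, then $D\colon\mathbb H^i(C_t(m))\to\mathbb H^i(C_{t-1}(m))$ is injective.
\item[(b)] If $(t-1)!\ne0$ in $k$, then $D\colon\mathbb H^i(Q_t(m))\to\mathbb H^i(Q_{t-1}(m))$ is injective.
\end{itemize}
\end{lemma}

\begin{proof}
The sheaf $\Lambda^t\mathcal Z=\ker(\partial\colon C_t^{-t}\to C_t^{-t+1})$ gives a subcomplex $\Lambda^t\mathcal Z[t]$ of $C_t$ and of $Q_t$, and $D$ kills it because $C_{t-1}^{-t}=0$. The quotient $C_t/\Lambda^t\mathcal Z[t]$ has the cohomology sheaves $\mathcal H^{-q}(C_t)$ for $0\le q\le t-1$ and no others. As $D(\omega\otimes g_0^{t-q})=(t-q)\,\omega\otimes g_0^{t-q-1}$, the map $\mathcal H^{-q}(C_t)\to\mathcal H^{-q}(C_{t-1})$ is multiplication by $t-q$ on $\Lambda^q\mathcal Z$. For $C$ the factors are $1,\dots,t$; for $Q$ only $q\ge1$ occurs and the factors are $1,\dots,t-1$. Under the respective hypotheses $C_t/\Lambda^t\mathcal Z[t]\to C_{t-1}$ and $Q_t/\Lambda^t\mathcal Z[t]\to Q_{t-1}$ are quasi-isomorphisms.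 In both cases the kernel on $\mathbb H^i$ is a quotient of $H^{i+t}(\Lambda^t\mathcal Z(m))$, which is zero for $i+t\ge n$.
\end{proof}

The first use is a vanishing range for $C_c$ that does not depend on $c$. Applied directly, (F3) would ask for $H^{n-1}(\mathcal O(m-cd-a))=0$ with $a=n-1-i$, a condition that gets worse as $c$ grows. Contraction reduces $c$ to $a$ first.

\begin{lemma}\label{lem:C}
Let $c\ge0$ with $c!\ne0$ in $k$, let $i\ge1$, and let $m\ge(n-1-i)(d+1)-n+1$. Then $\mathbb H^i(C_c(m))=0$.
\end{lemma}

\begin{proof}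
For $i\ge n$ this is (F3). Let $1\le i\le n-1$ and $a=n-1-i$. If $c>a$, then $i+c\ge n$, and Lemma~\ref{lem:D}(a) embeds $\mathbb H^i(C_c(m))$ in $\mathbb H^i(C_{c-1}(m))$. So we may assume $c\le a$. By (F3) it suffices that $H^{i+q}(C_c^{-q}(m))=0$ for $0\le q\le c$. Since $i+q\ge1$, (F1) leaves only $i+q=n-1$, that is, $q=a$, which forces $c=a$. The group is then $\Lambda^aF\otimes H^{n-1}(\mathcal O(m-a(d+1)))$, and $m-a(d+1)\ge-n+1$.
\end{proof}

\section{A resolution of $\mathcal O$ with controlled twists}\label{sec:resolution}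

We now continue $\mathcal F\to\mathcal G\to\mathcal O$ to the left. A minimal free resolution of $I$ would do this, but the hypothesis gives no control of its later twists. Since exactness is needed only on $X$, we may instead iterate the construction of $\delta$ from Section~\ref{sec:three}: we build a complex of free modules on which multiplication by each $f_j$ is null-homotopic. Each step costs a twist of $d$.

\begin{lemma}\label{lem:L}
There is an exact complex of vector bundles
\[
0\to L_{n+1}\to L_n\to\dots\to L_1\to L_0\to\mathcal O\to0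
\]
in which $L_1\to L_0\to\mathcal O$ is $\mathcal F\xrightarrow{\phi}\mathcal G\xrightarrow{\pi}\mathcal O$, and $L_i$ is a direct sum of copies of $\mathcal O(-id-1)$ for $2\le i\le n$.
\end{lemma}

\begin{proof}
Let $E_{-1}=S$, $E_0=G\otimes S(-d)$, $E_1=F\otimes S(-d-1)$, and $E_{i+1}=G\otimes E_i(-d)$ for $i\ge1$. Then $E_i$ is a sum of copies of $S(-id-1)$ for $i\ge1$. Define maps $\sigma_i\colon G\otimes E_i(-d)\to E_{i+1}$ of degree $0$: let $\sigma_i$ be the identity for $i=-1$ and for $i\ge1$, and let $\sigma_0$ be a lift with $M\sigma_0(T_j\otimes T_l)=f_jT_l-f_lT_j$, which exists because $E_1\to E_0\to S$ is exact at $E_0$. Let $d_0=(f_1,\dots,f_r)$, $d_1=M$, and for $i\ge1$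
\[
d_{i+1}(T_j\otimes v)=f_jv-\sigma_{i-1}(T_j\otimes d_iv),\qquad v\in E_i .
\]
Then $d_0\sigma_{-1}(T_j\otimes1)=f_j$ and
\begin{equation}\label{eq:homotopy}
d_{i+1}\sigma_i(T_j\otimes v)+\sigma_{i-1}(T_j\otimes d_iv)=f_jv\qquad(v\in E_i,\ i\ge0).
\end{equation}
For $i\ge1$ this is the definition of $d_{i+1}$; for $i=0$ and $v=T_l$ the left side is $(f_jT_l-f_lT_j)+f_lT_j$. We have $d_0d_1=0$, and for $i\ge1$, applying \eqref{eq:homotopy} to $d_iv\in E_{i-1}$,
\[
d_id_{i+1}(T_j\otimes v)=f_jd_iv-d_i\sigma_{i-1}(T_j\otimes d_iv)=\sigma_{i-2}(T_j\otimes d_{i-1}d_iv)=0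
\]
by induction. So $E$ is a complex, and by \eqref{eq:homotopy} the maps $\sigma_i(T_j\otimes-)$ form a null-homotopy for $f_j$. The homology of $E$ is killed by the $\mathfrak m$-primary ideal $I$, so the sheafification of $E$ is exact. Let $L_i=\widetilde{E_i}$ for $0\le i\le n$ and $L_{n+1}=\ker(L_n\to L_{n-1})$. Starting from $\mathcal R$, each kernel is the kernel of a surjection of vector bundles, so $L_{n+1}$ is a vector bundle.
\end{proof}

\section{The vanishing theorem}\label{sec:vanishing}

Let $L$ be the complex with $L_i$ in degree $-i$, $0\le i\le n+1$. The strand $C_t$ is the $t$-th symmetric power of the subcomplex $L_1\to L_0$. The symmetric power of all of $L$ is a true resolution of $\mathcal O$ when $t!$ is invertible, so the difference between the two computes $Q_t$. This difference is built from the $L_i$ with $i\ge2$ and from smaller strands, to which Lemma~\ref{lem:C} applies.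

We recall the construction. The group $\mathfrak S_t$ acts on the complex $L^{\otimes t}$ by permuting the factors, where exchanging adjacent factors from $L_i$ and $L_j$ carries the sign $(-1)^{ij}$. Let $\operatorname{Sym}^tL$ be the complex of coinvariants, and assume $t!\ne0$ in $k$. The idempotent $\frac1{t!}\sum_{\gamma\in\mathfrak S_t}\gamma$ identifies the coinvariants with a direct summand of $L^{\otimes t}$, compatibly with equivariant maps. As a graded sheaf, $\operatorname{Sym}^tL$ is the part of weight $t$ of $\bigotimes_{i\text{ even}}\operatorname{Sym}L_i\otimes\bigotimes_{i\text{ odd}}\Lambda L_i$, and the differential is the derivation extending that of $L$.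

\begin{proposition}\label{prop:vanishing}
Let $t\ge1$ with $t!\ne0$ in $k$. Then $\mathbb H^0(Q_t(m))=0$ for $m\ge nd$, and $\mathbb H^1(Q_t(m))=0$ for $m\ge(n-1)d-1$.
\end{proposition}

\begin{proof}
\emph{Step 1: replacing $Q_t$.} A bounded exact complex of vector bundles is locally split, so $L\to\mathcal O$ is locally a homotopy equivalence, and then so is $L^{\otimes t}\to\mathcal O^{\otimes t}=\mathcal O$. This map is equivariant for the trivial action on $\mathcal O$. Passing to the summand cut out by the idempotent, we see that $\operatorname{Sym}^tL\to\mathcal O$ is a quasi-isomorphism. Its restriction to the subcomplex $C_t=\operatorname{Sym}^t(L_1\to L_0)$ is $\operatorname{Sym}^t\pi$. Let $N_t=\operatorname{Sym}^tL/C_t$. Then $N_t$, the cone of $C_t\to\operatorname{Sym}^tL$, the cone of $C_t\to\mathcal O$, and $Q_t[1]$ are connected by quasi-isomorphisms, the last by \eqref{eq:Qt}. Hence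
\[
\mathbb H^j(Q_t(m))\cong\mathbb H^{j-1}(N_t(m)).
\]

\emph{Step 2: filtering $N_t$.} Let $L_{\ge2}=L/(L_1\to L_0)$. As a graded sheaf, $\operatorname{Sym}^tL=\bigoplus_{u=0}^t\operatorname{Sym}^u(L_{\ge2})\otimes C_{t-u}$, where $u$ counts the factors from the $L_i$ with $i\ge2$. The component $L_2\to L_1$ of the differential lowers $u$ by one, and all other components preserve it. So the sums over $u\le u_0$ are subcomplexes, the term $u=0$ is $C_t$, and $N_t$ has a filtration with graded pieces the tensor product complexes $\operatorname{Sym}^u(L_{\ge2})\otimes C_{t-u}$, $1\le u\le t$. Let $V_{u,w}$ be the term of $\operatorname{Sym}^u(L_{\ge2})$ in degree $-w$; it is zero unless $w\ge2u$. Filtering the first factor by degree refines the pieces to $V_{u,w}[w]\otimes C_{t-u}$. By (F3), $\mathbb H^j(Q_t(m))=0$ as soon as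
\begin{equation}\label{eq:pieces}
\mathbb H^{j-1+w}\bigl(V_{u,w}\otimes C_{t-u}(m)\bigr)=0\qquad\text{for all }1\le u\le t,\ w\ge2u .
\end{equation}

\emph{Step 3: the pieces.} Let $j\in\{0,1\}$. If $w\ge n+1$, then $j-1+w\ge n$ and \eqref{eq:pieces} holds by (F3); this is why $L_{n+1}$ needs no control. Let $w\le n$. The bundle $V_{u,w}$ is a direct summand of the sum of the $L_{i_1}\otimes\dots\otimes L_{i_u}$ with $i_1+\dots+i_u=w$ and all $i_l\ge2$. Each $i_l$ is at most $n$, so this is a sum of copies of $\mathcal O(-wd-u)$, and it suffices to show $\mathbb H^i(C_{t-u}(m-wd-u))=0$ for $i=j-1+w\ge1$. Since $(t-u)!\neq0$, Lemma~\ref{lem:C} gives this if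
\[
m-wd-u\ge(n-j-w)(d+1)-n+1,\qquad\text{that is,}\qquad m\ge(n-j)d+(1-j)-(w-u).
\]
Now $w-u\ge u\ge1$. So the inequality holds for $j=0$ and $m\ge nd$, and for $j=1$ and $m\ge(n-1)d-1$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $n\ge2$ and $(n-1)!\ne0$ in $k$. We prove (2), deduce (3), and use (3) to reduce (1) to degree $n$.

\subsection*{Part (2)}
Let $t=n-1$ and $m=(n-1)d$. Proposition~\ref{prop:vanishing} gives $\mathbb H^1(Q_t(m))=0$, so $(I^{n-1})_m=S_m$ by Proposition~\ref{prop:dictionary}(a). Both $I^{n-1}$ and $\mathfrak m^{(n-1)d}$ are generated in degree $m$, so they are equal. For $n\ge3$ let $t=n-2$ and $m=(n-1)d-1$, which is at least $td$ because $d\ge1$. The same two propositions give $(I^{n-2})_m=S_m$.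

\subsection*{Part (3)}
Let $B_+=(T_1,\dots,T_r)$. The regularity of a finitely generated graded $B$-module $Y$ is $\operatorname{reg}Y=\max\{i+j:H^i_{B_+}(Y)_j\ne0\}$, with $\operatorname{reg}0=-\infty$; for example $\operatorname{reg}B=0$.

Let $\bar B=B/I(W)=k[f_1,\dots,f_r]$, with $\bar B_t=(I^t)_{td}\subseteq S_{td}$. By (2), $\bar B_{n-1}=S_{(n-1)d}$ and $\mathfrak m^{(n-1)d}\subseteq I$. For $t\ge n$, induction gives $\bar B_t=I_dS_{(t-1)d}=I_{td}=S_{td}$. So in the exact sequence of graded $B$-modules
\[
0\to\bar B\to S^{(d)}\to\Gamma\to0,\qquad S^{(d)}=\bigoplus_{t\ge0}S_{td},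
\]
we have $\Gamma_t=0$ for $t\ge n-1$. In particular $\Gamma$ has finite length, so $H^0_{B_+}(\Gamma)=\Gamma$ and $H^i_{B_+}(\Gamma)=0$ for $i>0$. The module $S^{(d)}$ is a direct summand of $S$ over $B$, and $B_+S=I$ has radical $\mathfrak m$, so $H^i_{B_+}(S^{(d)})_t=H^i_{\mathfrak m}(S)_{td}$. This vanishes for $i\ne n$, and for $i=n$ it vanishes unless $td\le-n$, which forces $t\le-1$. As $n\ge2$, the long exact sequence shows that the only local cohomology modules of $\bar B$ that can be nonzero are $H^1_{B_+}(\bar B)=\Gamma$, in degrees $\le n-2$, and $H^n_{B_+}(\bar B)=H^n_{B_+}(S^{(d)})$, in degrees $\le-1$. Hence $\operatorname{reg}\bar B\le n-1$. The sequence $0\to I(W)\to B\to\bar B\to0$ gives $\operatorname{reg}I(W)\le\max\{\operatorname{reg}B,\operatorname{reg}\bar B+1\}\le n$.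

\subsection*{Part (1)}
By Proposition~\ref{prop:dictionary}(b) we need $\mathbb H^0(Q_n(nd))=0$. Proposition~\ref{prop:vanishing} with $t=n$ would require $n!\ne0$. Instead, Lemma~\ref{lem:D}(b) with $t=n$ and $i=0$ requires only $(n-1)!\ne0$ and embeds $\mathbb H^0(Q_n(nd))$ in $\mathbb H^0(Q_{n-1}(nd))$, which is zero by Proposition~\ref{prop:vanishing} with $t=n-1$. So $I_n(\Theta)_n=I(W)_n$. Since $\operatorname{reg}I(W)\le n$, the ideal $I(W)_{\ge n}$ is generated by $I(W)_n$, by the theorem of Eisenbud and Goto \cite{EG}. The ideal $I_n(\Theta)$ is generated by $I_n(\Theta)_n$, so $I_n(\Theta)=I(W)_{\ge n}$. \qed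

\begin{remark}\label{rem:hyp}
That $I$ is $\mathfrak m$-primary makes $\pi$ surjective and $L$ exact; it is also necessary for (2) when $n\ge2$. Linearity of $M$ enters through the twist $-d-1$ of $\mathcal F$; without it (2) fails for $I=(x_1^d,x_2^d)$, $n=2$, $d\ge2$. The characteristic enters in Lemma~\ref{lem:D} and in the averaging over $\mathfrak S_t$. For $n=3$, Section~\ref{sec:three} proves (2) over every field, and (3) was deduced from (2) alone. So for $n=3$ only (1) can fail in characteristic $2$, and it fails exactly when $\mathbb H^0(Q_3(3d))\ne0$.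
\end{remark}

\section{A counterexample in characteristic $2$}\label{sec:char2}

In this section $\operatorname{char}k=2$, so signs are omitted, and $I\subseteq S=k[x,y,z]$ is the ideal of Theorem~\ref{thm:char2}. We prove that theorem.

\subsection*{Symmetry and grading}
Name the generators
\[
\begin{array}{lll}
a_1=x^3, & a_2=y^3, & a_3=z^3,\\
p_1=xy^2, & p_2=yz^2, & p_3=zx^2,\\
u_1=x^2y+y^2z, & u_2=y^2z+z^2x, &
\end{array}
\]
and put $u_3=u_1+u_2=z^2x+x^2y$. Let $B=k[A_1,A_2,A_3,P_1,P_2,P_3,U_1,U_2]$ with the corresponding variables, and put $U_3=U_1+U_2$. Indices are read modulo $3$. The substitution $\kappa\colon x\mapsto y\mapsto z\mapsto x$ raises every index of $a_i,p_i,u_i$ by one. We also write $\kappa$ for the automorphism of $B$ with $A_i\mapsto A_{i+1}$, $P_i\mapsto P_{i+1}$, $U_1\mapsto U_2$, $U_2\mapsto U_3$; it sends $U_3$ to $U_2+U_3=U_1$. Give $x,y,z$ the weights $0,1,2$ in $\mathbb Z/3$. Then the $a_i$, $u_i$, $p_i$ are homogeneous of weights $0$, $1$, $2$, and we give $A_i,U_i,P_i$ these weights.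

\subsection*{The ideal is $\mathfrak m$-primary and linearly presented}
The space $I_3$ has dimension $8$. It consists of the cubics in which (i) the coefficient of $xyz$ is zero and (ii) the coefficients of $x^2y,y^2z,z^2x$ sum to zero. The monomials $x^4,x^3y,x^3z\in(a_1)$, $x^2y^2=xp_1$, $x^2yz=yp_3$ and their images under $\kappa$ are all $15$ quartic monomials. So $S_1I_3=S_4$, the ideal $I$ is $\mathfrak m$-primary, and $S/I$ has Hilbert function $1,3,6,2,0$.

Next, $S/I$ has no socle in degree $2$. Let $q=\alpha_1x^2+\alpha_2y^2+\alpha_3z^2+\gamma_1yz+\gamma_2zx+\gamma_3xy$ with $xq,yq,zq\in I$. Condition (i) gives $\gamma_1=\gamma_2=\gamma_3=0$. Condition (ii) for $xq$, $yq$, $zq$ then gives $\alpha_3=0$, $\alpha_1=0$, $\alpha_2=0$.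

The number of minimal syzygies of degree $j$ is the dimension of $\operatorname{Tor}_1^S(I,k)_j=\operatorname{Tor}_2^S(S/I,k)_j$. Resolving $k$ by the Koszul complex of $x,y,z$, this is the homology of
\[
(S/I)_{j-3}\otimes\Lambda^3k^3\to(S/I)_{j-2}\otimes\Lambda^2k^3\to(S/I)_{j-1}\otimes\Lambda^1k^3 .
\]
For $j\ge6$ the middle term is zero. For $j=5$ the first map goes from a space of dimension $6\cdot1$ to one of dimension $2\cdot3$, and its kernel is the socle in degree $2$; so it is bijective and the homology is zero. There are no syzygies of degree $\le3$, since the generators are linearly independent cubics. Hence the syzygies are generated in degree $4$, and $I$ is linearly presented. The linear syzygies form the kernel of the surjection $S_1\otimes I_3\to S_4$, of dimension $24-15=9$.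

\subsection*{The matrix $\Theta$}
We write a relation $xb_1+yb_2+zb_3=0$ with $b_i\in I_3$ as a column $(b_1,b_2,b_3)$ over $B_1$. Three relations are
\[
\begin{aligned}
xa_3+yp_2+zu_2&=xz^3+y^2z^2+(y^2z^2+xz^3)=0,\\
xa_3+yp_3+zu_3&=xz^3+x^2yz+(xz^3+x^2yz)=0,\\
xa_2+yp_1&=xy^3+xy^3=0 .
\end{aligned}
\]
Call them $s_1,s_2,s_3$. Applying $\kappa$ to a relation replaces $(b_1,b_2,b_3)$ by $(\kappa b_3,\kappa b_1,\kappa b_2)$; this operation has order $3$. Let $s_i'$ and $s_i''$ be the first and second images of $s_i$, and arrange the nine columns in the order $s_1,s_2,s_3,s_1',\dots,s_3''$: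
\[
\Theta=\left(\begin{array}{ccc|ccc|ccc}
A_3&A_3&A_2&U_3&U_1&0&P_1&P_2&P_3\\
P_2&P_3&P_1&A_1&A_1&A_3&U_1&U_2&0\\
U_2&U_3&0&P_3&P_1&P_2&A_2&A_2&A_1
\end{array}\right).
\]
Give the three blocks the weights $\omega=0,1,2$. The entries of a column of weight $\omega$ have weights $\omega,\omega-1,\omega-2$. A linear relation among the columns therefore splits into relations within the blocks, and each block has a row consisting of $P_1,P_2,P_3$. So the columns are a basis of the linear syzygies, and this is a Jacobian dual matrix of $I$. Write $[s,s^*,s^{**}]$ for the minor on three columns. Its weight is the sum of the weights of the columns, because $0+1+2=0$ in $\mathbb Z/3$. Moreover $\kappa$ sends it to the minor on the three image columns, because a cyclic permutation of the rows does not change a determinant.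

\subsection*{A functional that kills all minors}
There are $\binom93=84$ minors, while $\dim I(W)_3=\dim B_3-\dim S_9=120-55=65$, since $I^3=\mathfrak m^9$ by Section~\ref{sec:three}. So counting does not decide the question. We exhibit a linear functional $\lambda\colon B_3\to k$ that vanishes on all minors but not on $I(W)_3$, chosen compatible with $\kappa$ and the weights so that only nine minors need to be checked.

For each $i$, the elements $U_i,U_{i+1}$ are a basis of the span of $U_1,U_2$. Let $\beta_i$ be the functional on $k[U_1,U_2]_2$ with $\beta_i(U_i^2)=0$ and $\beta_i(U_iU_{i+1})=\beta_i(U_{i+1}^2)=1$. From $U_{i+2}=U_i+U_{i+1}$ we get $\beta_i(U_{i+2}^2)=0+1$, $\beta_i(U_iU_{i+2})=0+1$ and $\beta_i(U_{i+1}U_{i+2})=1+1$. Thus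
\begin{equation}\label{eq:beta}
\beta_i(U_jU_l)=\begin{cases}0&\text{if }U_jU_l\text{ is }U_i^2\text{ or }U_{i+1}U_{i+2},\\1&\text{otherwise.}\end{cases}
\end{equation}
Define $\lambda(P_ih)=\beta_i(h)$ for $h\in k[U_1,U_2]_2$, define $\lambda(A_iP_{i+1}^2)=1$ for $i=1,2,3$, and let $\lambda$ vanish on all other monomials in the eight variables.

The automorphism $\kappa$ preserves the degree in each of the three groups of variables $A$, $P$, $U$. It permutes the monomials $A_iP_jP_l$, preserving the set of the $A_iP_{i+1}^2$, and $\beta_{i+1}\circ\kappa=\beta_i$ by definition. Hence $\lambda\circ\kappa=\lambda$. Both $P_iU_jU_l$ and $A_iP_{i+1}^2$ have weight $4=1$, so $\lambda$ kills all minors of weight $0$ or $2$. The multisets of three column weights with sum $1$ are $\{0,0,1\}$, $\{1,1,2\}$ and $\{2,2,0\}$, and $\kappa$ permutes these three types cyclically. It remains to evaluate $\lambda$ on the nine minors $[s_i,s_j,s_l']$. These are the dot products of $s_l'$ with the cross products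
\[
\begin{aligned}
s_1\times s_2&=(P_2U_3+P_3U_2,\ A_3U_1,\ A_3P_2+A_3P_3),\\
s_1\times s_3&=(P_1U_2,\ A_2U_2,\ A_3P_1+A_2P_2),\\
s_2\times s_3&=(P_1U_3,\ A_2U_3,\ A_3P_1+A_2P_3),
\end{aligned}
\]
where $A_3U_1=A_3U_2+A_3U_3$. In the following table the terms with $\lambda=1$, found from \eqref{eq:beta} and the list $A_1P_2^2,\ A_2P_3^2,\ A_3P_1^2$, are underlined; all other terms have $\lambda=0$.
\[
\begin{array}{l|l}
[s_1,s_2,s_1']&\underline{P_2U_3^2}+\underline{P_3U_2U_3}+A_1A_3U_1+A_3P_2P_3+A_3P_3^2\\[2pt]
{[s_1,s_2,s_2']}&P_2U_1U_3+P_3U_1U_2+A_1A_3U_1+A_3P_1P_2+A_3P_1P_3\\[2pt]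
{[s_1,s_2,s_3']}&A_3^2U_1+A_3P_2^2+A_3P_2P_3\\[2pt]
{[s_1,s_3,s_1']}&P_1U_2U_3+A_1A_2U_2+A_3P_1P_3+A_2P_2P_3\\[2pt]
{[s_1,s_3,s_2']}&\underline{P_1U_1U_2}+A_1A_2U_2+\underline{A_3P_1^2}+A_2P_1P_2\\[2pt]
{[s_1,s_3,s_3']}&A_2A_3U_2+A_3P_1P_2+A_2P_2^2\\[2pt]
{[s_2,s_3,s_1']}&\underline{P_1U_3^2}+A_1A_2U_3+A_3P_1P_3+\underline{A_2P_3^2}\\[2pt]
{[s_2,s_3,s_2']}&\underline{P_1U_1U_3}+A_1A_2U_3+\underline{A_3P_1^2}+A_2P_1P_3\\[2pt]
{[s_2,s_3,s_3']}&A_2A_3U_3+A_3P_1P_2+A_2P_2P_3
\end{array}
\]
Every row has zero or two underlined terms. So $\lambda$ vanishes on $I_3(\Theta)_3$, the span of the minors.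

\subsection*{A cubic equation that is not a combination of minors}
The third row of the table is $A_3H$ with $H=A_3U_1+P_2P_3+P_2^2$. The quadric $H$ lies in $I(W)$:
\[
a_3u_1+p_2p_3+p_2^2=(x^2yz^3+y^2z^4)+x^2yz^3+y^2z^4=0 .
\]
Hence $A_1H=A_1A_3U_1+A_1P_2P_3+A_1P_2^2$ lies in $I(W)_3$, and $\lambda(A_1H)=0+0+1=1$. So $A_1H\notin I_3(\Theta)_3$, and with \eqref{eq:incl} we conclude that $I_3(\Theta)_3\subsetneq I(W)_3$. This proves Theorem~\ref{thm:char2}. \qed

By Remark~\ref{rem:hyp}, this ideal satisfies parts (2) and (3) of Theorem~\ref{thm:main} and has $\mathbb H^0(Q_3(9))\ne0$. The proof of part (1) breaks down at the two places where it divides by $2$: the contraction $Q_3\to Q_2$ is multiplication by $2$ on $\mathcal H^{-1}$, and the vanishing of $\mathbb H^0(Q_2(9))$ was obtained by averaging over $\mathfrak S_2$.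

\begin{thebibliography}{9}

\bibitem{CN}
Marc Chardin and Navid Nemati, \emph{Equations of some embeddings of a projective space into another one}, arXiv:2012.05681 (2020).

\bibitem{EG}
Eisenbud and Goto, J. Algebra \textbf{88} (1984).

\end{thebibliography}
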